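# How Far Down Can a Shellable Complex Be Decomposed? Circuit Size and Shedding Faces

## 1. Connected graphs: deleting a leaf of a spanning tree

Take a connected graph with at least three vertices. Choose a spanning tree and delete one of its leaves: what remains is still connected. Repeating this, we come down to a single edge, removing one vertex at a time. In the language introduced next, every connected graph is *vertex decomposable*. These notes start from this fact, extract the mechanism behind it, and then ask what becomes of it for complexes of dimension $d$. The question treated is from Russ Woodroofe, "Chordal and sequentially Cohen-Macaulay clutters", arXiv:0911.4697 (2009).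

All complexes are finite and contain $\emptyset$. $V(\Delta)$ is the set of actual vertices of $\Delta$, so each element of $V(\Delta)$ is a $0$-face. A face $\sigma$ has dimension $|\sigma|-1$. A facet is a maximal face; $\Delta$ is pure if all facets have the same dimension. A ridge of a facet $F$ is a set $F\setminus v$ with $v\in F$. We write $2^A$ for the simplex on $A$ (so $2^\emptyset=\{\emptyset\}$) and $\partial A$ for the complex of proper subsets of $A$. Braces and union signs are often dropped: $pax$ means $p\cup\{a,x\}$.

**Definition (star, link, deletion).** For a face $\sigma$ of $\Delta$, $\operatorname{star}_\Delta\sigma$ is the set of faces $\tau$ with $\tau\cup\sigma\in\Delta$, and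
$$\operatorname{lk}_\Delta\sigma=\{\tau\in\Delta:\tau\cap\sigma=\emptyset,\ \tau\cup\sigma\in\Delta\},\qquad \Delta\setminus\sigma=\{\tau\in\Delta:\sigma\not\subseteq\tau\}.$$

**Definition (shedding face).** A face $\sigma$ is a shedding face of $\Delta$ if for every $\tau\in\operatorname{star}_\Delta\sigma$ and every $v\in\sigma$ there is $w\in V(\Delta)\setminus\tau$ such that $(\tau\cup w)\setminus v$ is a face. We always take shedding faces nonempty; $\sigma=\emptyset$ has link $\Delta$ and contributes nothing to the recursive definition below.

**Definition ($k$-decomposable).** $\Delta$ is $k$-decomposable if it is a simplex (possibly $\{\emptyset\}$), or it has a shedding face $\sigma$ with $\dim\sigma\le k$ such that $\operatorname{lk}_\Delta\sigma$ and $\Delta\setminus\sigma$ are both $k$-decomposable. The case $k=0$ is called vertex decomposable.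

The recursion makes sense because link and deletion of a nonempty face have fewer faces than $\Delta$. Clearly $k$-decomposable implies $k'$-decomposable for $k'\ge k$. The exchange property only has to be tested on facets.

**Lemma 1.** A nonempty face $\sigma$ is a shedding face if and only if
$$\text{for every facet }F\supseteq\sigma\text{ and every }v\in\sigma\text{ there is }w\in V(\Delta)\setminus F\text{ with }(F\cup w)\setminus v\in\Delta.\tag{1}$$

*Proof.* Facets containing $\sigma$ lie in the star, so (1) is necessary. Conversely, let $\tau\in\operatorname{star}_\Delta\sigma$ and $v\in\sigma$, and choose a facet $F\supseteq\tau\cup\sigma$. If $\tau=F$, use (1). If $\tau\ne F$, any $w\in F\setminus\tau$ works, since $(\tau\cup w)\setminus v\subseteq F$. $\square$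

For example, let $\Delta$ be the path with edges $12$ and $23$. The vertex $1$ is shedding: the only facet containing it is $12$, and $w=3$ gives the face $23$. The vertex $2$ is not shedding: for $F=12$, $v=2$ the only candidate is $w=3$, and $13$ is not a face. In the $4$-cycle $12,23,34,41$ the edge $12$ is a shedding face: replacing $1$ by $3$ gives $23$, and replacing $2$ by $4$ gives $14$.

**Definition (shelling).** Shellability is meant in the possibly non-pure sense of Björner–Wachs. An ordering $F_1,\dots,F_n$ of the facets is a shelling if and only if for every $j$ there is a set $R(F_j)\subseteq F_j$ such that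
$$\text{the faces of }F_j\text{ contained in no earlier facet are exactly the faces of }F_j\text{ that contain }R(F_j).\tag{2}$$

We call the faces of $F_j$ lying in an earlier facet *old* and the others *new*. Since $\emptyset$ is new only at the first facet, $R(F_j)=\emptyset$ exactly for $j=1$. A facet with $R(F)=F$ is called a **homology facet**. As an example, let $\Delta$ have facets $123,\ 34,\ 14$ in this order. At $34$ the new faces are $4$ and $34$, so $R(34)=\{4\}$. At $14$ the only new face is $14$, so $R(14)=\{1,4\}$, and $14$ is a homology facet.

**Proposition 1.** Every $0$-dimensional complex and every shellable $1$-dimensional complex is $0$-decomposable.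

*Proof.* If $\Delta$ consists of points and is not a single point, let $h$ be one of them and $w$ another. The only facet containing $h$ is $\{h\}$, and (1) holds with this $w$. The link of $h$ is $\{\emptyset\}$ and the deletion has fewer points; induct.

Let $\Delta$ be $1$-dimensional with a shelling. Suppose an edge $F_j=uv$ with $j\ge2$ had both vertices new. Then (2) gives $R(F_j)\subseteq\{u\}\cap\{v\}=\emptyset$, which is impossible for $j\ge2$. So every edge other than $F_1$ meets an earlier facet in a vertex. This earlier facet is not a single vertex, as $\{u\}$ and $\{v\}$ are not facets, so it is an edge. In particular the first edge of the order is $F_1$, and the edges form a connected graph. The remaining facets are isolated vertices. Shed the isolated vertices $h$ one at a time: as before, (1) holds with any other vertex $w$, and the link is $\{\emptyset\}$. We arrive at a connected graph with at least two vertices.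

If it has two vertices it is a single edge, a simplex. Otherwise let $v$ be a leaf of a spanning tree. The deletion of $v$ is connected with at least two vertices. A facet containing $v$ is an edge $uv$, and $u$ has a neighbor $w\ne v$ in the deletion, so $(uv\cup w)\setminus v=uw$ is a face and $v$ is shedding. The link of $v$ is a nonempty set of points, which is $0$-decomposable by the first paragraph, and the deletion is a smaller connected graph. Induct. $\square$

Read the proof through a shelling that lists the tree edges first. A tree edge has $R$ equal to its newly reached vertex (or $\emptyset$ for the first edge), and each non-tree edge is a homology facet. The vertex we shed is $R(F)$ for the *last tree edge* $F$, not for the last edge of the shelling; the non-tree edges at that vertex simply disappear along with it. What changes in dimension $d$? The set $R(F)$ need no longer be a single vertex. We can ask how small the shedding faces can be kept, and whether it helps if the complex is described by small forbidden sets.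

## 2. Minimal non-faces and the number to be found

**Definition (circuits).** A clutter is a hypergraph in which no edge is properly contained in another; its edges are called circuits. The non-face clutter $\mathcal C(\Delta)$ is the clutter on $V(\Delta)$ whose circuits are the minimal subsets of $V(\Delta)$ that are not faces of $\Delta$. It has maximum circuit cardinality $m$ if every minimal non-face has at most $m$ vertices and some minimal non-face has exactly $m$.

For the $4$-cycle the circuits are the two diagonals, so $m=2$; for the boundary of a triangle the only circuit is the set of all three vertices, so $m=3$. In general, $m=2$ says that $\Delta$ is a flag complex that is not a simplex. Recall that $\Delta$ is flag when every set of pairwise adjacent vertices, every *clique*, is a face.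

There are no $1$-element circuits, as every element of $V(\Delta)$ is a vertex. So $m\ge2$. All $(m-1)$-subsets of a circuit of size $m$ are faces, so $m\le d+2$ for $d=\dim\Delta$. The question is therefore: for integers $d\ge0$ and $2\le m\le d+2$, what is the smallest $k$ such that every shellable $d$-dimensional complex whose non-face clutter has maximum circuit cardinality $m$ is $k$-decomposable?

It is known that a $d$-dimensional complex is shellable if and only if it is $d$-decomposable, so $k\le d$. One might hope that small circuits force small shedding faces. They do not.

**Theorem 1.** Every shellable complex of dimension $d\ge1$ is $(d-1)$-decomposable. Every $0$-dimensional complex is $0$-decomposable.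

**Theorem 2.** For all $d\ge2$ and $2\le m\le d+2$ there is a pure shellable $d$-dimensional complex with maximum circuit cardinality $m$ that is not $(d-2)$-decomposable.

**Corollary.** For all $2\le m\le d+2$ the smallest $k$ is $\max\{0,d-1\}$, independently of $m$.

*Proof of the Corollary from Theorems 1 and 2.* For $d\ge2$ the theorems give exactly this. For $d\le1$, Theorem 1 (already Proposition 1) gives $k=0$. No smaller $k$ is possible, because a complex with at least one circuit is not a simplex and needs a nonempty shedding face, of dimension at least $0$. Such shellable complexes exist: two points for $(d,m)=(0,2)$, a path with two edges for $(1,2)$, the boundary of a triangle for $(1,3)$. $\square$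

## 3. Shedding the restriction of the last non-homology facet

The first thing to try for Theorem 1 is to undo a shelling facet by facet, shedding $\rho=R(F_n)$ for the last facet $F_n$. The faces containing $\rho$ are then exactly those in the interval $[\rho,F_n]$, and deleting $\rho$ leaves the complex generated by $F_1,\dots,F_{n-1}$. This stops being good enough exactly when $F_n$ is a homology facet: then $\rho=F_n$ may have dimension $d$. The graph case shows the remedy. Put the homology facets last, but shed $R(F)$ for the last facet $F$ that is *not* a homology facet, letting it carry off the homology facets lying over it. What has to be checked is that the link stays harmless.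

**Theorem 4.** Let $\Delta$ be shellable with a given shelling, and let $t=\max\{|R(F)|:R(F)\ne F\}$ over the facets $F$ (with $t=0$ if there are none). Then $\Delta$ is $\max(t-1,0)$-decomposable.

This implies Theorem 1. If $d\ge1$ and $R(F)\ne F$, then $|R(F)|\le|F|-1\le d$, so $t\le d$ and $\max(t-1,0)\le d-1$. The case $d=0$ is in Proposition 1.

**Lemma 2.** A simplex $2^A$ together with any number of isolated vertices is $0$-decomposable.

*Proof.* If it is not a simplex, it has an isolated vertex $h$ and another vertex $w$. The only facet containing $h$ is $\{h\}$, and (1) holds with this $w$. The link of $h$ is $\{\emptyset\}$; the deletion is of the same kind with fewer vertices. Induct. $\square$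

*Proof of Theorem 4.* Fix $k\ge0$. We show by induction on the number of facets that a complex $\Delta$ with a shelling in which $|R(F)|\le k+1$ whenever $R(F)\ne F$ is $k$-decomposable. The theorem is the case $k=\max(t-1,0)$. If $\Delta=\{\emptyset\}$ there is nothing to prove; otherwise $R(F_1)=\emptyset\ne F_1$, so the first facet is not a homology facet.

**Step 1: move the homology facets to the end.** The purpose is to make the non-homology facets an initial segment. Let $H$ be a homology facet. Each proper face of $H$ lies in an earlier facet. If that facet is again a homology facet, the face is a proper face of it (a facet is not contained in another facet), and we continue. The process moves to earlier facets and must end at a non-homology facet. So every proper face of $H$ lies in a non-homology facet earlier than $H$. Now take a non-homology facet $F$ and a face $\gamma\subseteq F$ lying in an earlier homology facet $H$. As $H\not\subseteq F$, $\gamma$ is a proper face of $H$, hence lies in a non-homology facet earlier than $F$ as well. So removing the homology facets in front of $F$ does not change which faces of $F$ are new. A homology facet put at the end has all its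 proper faces old, and is itself new because it lies in no other facet.

Hence we may assume the shelling is $F_1,\dots,F_s,H_1,\dots,H_r$, with the same sets $R$ as before, where $F_1,\dots,F_s$ ($s\ge1$) are the non-homology facets. Let $D$ be the complex they generate. All proper faces of each $H_j$ lie in $D$.

**Step 2: the case $s=1$.** This starts the induction. Every $H_j\setminus v$ lies in $F_1$, but $H_j\not\subseteq F_1$. If $|H_j|\ge2$, then $H_j$ is the union of its subsets $H_j\setminus v$ and would lie in $F_1$. So $|H_j|=1$, and $\Delta$ is a simplex with isolated vertices. Apply Lemma 2.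

From now on $s\ge2$. Put $\rho=R(F_s)$; then $\emptyset\ne\rho\subsetneq F_s$ and $\dim\rho\le k$. Let $D'$ be generated by $F_1,\dots,F_{s-1}$. Since $\rho\notin D'$, the faces of $D$ containing $\rho$ are exactly those in $[\rho,F_s]$. Faces of $F_s$ not containing $\rho$ are old, so $D'=D\setminus\rho$. The facets of $\Delta$ containing $\rho$ are $F_s$ and those $H_j$ with $\rho\subseteq H_j$.

**Step 3: $\rho$ is a shedding face.** We verify (1). Let $F\supseteq\rho$ be a facet and $v\in\rho$. The set $F\setminus v$ lies in a facet $F'\ne F$: if $F=F_s$, because $F_s\setminus v\not\supseteq R(F_s)$ is old; if $F=H_j$, because $H_j\setminus v\in D$. As $F\not\subseteq F'$, we have $v\notin F'$. As $F\setminus v$ is not a facet, there is $w\in F'\setminus(F\setminus v)$. Then $w\ne v$, so $w\notin F$, and $(F\cup w)\setminus v\subseteq F'$ is a face.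

**Step 4: the link of $\rho$ is $0$-decomposable.** Let $\rho\subseteq H_j$. For $x\in H_j\setminus\rho$ the face $H_j\setminus x$ lies in $D$ and contains $\rho$, so $H_j\setminus x\subseteq F_s$. If $|H_j\setminus\rho|\ge2$, taking two different $x$ gives $H_j\subseteq F_s$, a contradiction. Also $H_j=\rho\subsetneq F_s$ is impossible for a facet. So $H_j=\rho\cup h_j$ with $h_j\notin F_s$. Hence $\operatorname{lk}_\Delta\rho$ is the simplex $2^{F_s\setminus\rho}$ together with isolated vertices $h_j$, and Lemma 2 applies.

**Step 5: the deletion falls under the induction hypothesis.** A face of $\Delta$ not containing $\rho$ is a face of $D'$ or some $H_j\not\supseteq\rho$, so $\Delta\setminus\rho=D'\cup\{H_j:\rho\not\subseteq H_j\}$. For such an $H_j$, all proper faces lie in $D$ and do not contain $\rho$, so they lie in $D'$. Thus $F_1,\dots,F_{s-1}$ followed by these $H_j$ is a shelling of $\Delta\setminus\rho$ with the same sets $R$ and fewer facets. By induction $\Delta\setminus\rho$ is $k$-decomposable. $\square$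

In the example $123,34,14$ we have $s=2$ and $\rho=\{4\}$. The link of $4$ is the simplex on $\{3\}$ with the isolated vertex $1$, and the deletion is the simplex $2^{123}$. The complex is $0$-decomposable although its dimension is $2$.

## 4. A homological obstruction to small shedding faces

We now turn to Theorem 2. All homology is reduced, with coefficients in $\mathbb F_2$, and chains are sets of faces; recall that $\widetilde H_{-1}(\{\emptyset\})=\mathbb F_2$. We write $H_i$ for reduced homology. In the top dimension of a complex there are no boundaries, so homology classes are the same as cycles.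

**Lemma 3.** If $\sigma$ is a shedding face of $\Delta$, every facet of $\Delta\setminus\sigma$ is a facet of $\Delta$.

*Proof.* Suppose $\tau'$ is a facet of $\Delta\setminus\sigma$ and $\tau:=\tau'\cup v\in\Delta$ with $v\notin\tau'$. Since $\tau\notin\Delta\setminus\sigma$, we have $\sigma\subseteq\tau$, and $v\in\sigma$ because $\sigma\not\subseteq\tau'$. The exchange property for $\tau$ and $v$ gives $w\notin\tau$ with $\tau'\cup w=(\tau\cup w)\setminus v\in\Delta$. This face misses $v\in\sigma$, so it lies in $\Delta\setminus\sigma$ and properly contains $\tau'$, a contradiction. $\square$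

**Lemma 4.** A $k$-decomposable complex is shellable, for every $k$.

*Proof.* Induct on the number of faces; a simplex has one facet. Otherwise let $\sigma$ be a shedding face as in the definition. Facets of $\Delta$ not containing $\sigma$ are facets of $\Delta\setminus\sigma$, and conversely by Lemma 3. Facets containing $\sigma$ are the sets $\sigma\cup G$ with $G$ a facet of $\operatorname{lk}\sigma$. List the facets of $\Delta\setminus\sigma$ in a shelling order, then the sets $\sigma\cup G_1,\sigma\cup G_2,\dots$ for a shelling $G_1,G_2,\dots$ of the link. A face of $\sigma\cup G_j$ not containing $\sigma$ lies in $\Delta\setminus\sigma$, hence is old. A face $\sigma\cup\gamma$ with $\gamma\subseteq G_j$ is old iff $\gamma$ lies in an earlier $G_l$. So (2) holds with $R(\sigma\cup G_j)=\sigma\cup R(G_j)$. $\square$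

**Lemma 5.** A pure shellable complex of dimension $d\ge0$ has homology only in degree $d$, of rank the number of homology facets.

*Proof.* Let $\Delta_j$ be generated by $F_1,\dots,F_j$. $\Delta_1$ is a nonempty simplex, which is acyclic, and $F_1$ is not a homology facet. For $j\ge2$ the relative chain complex of $(\Delta_j,\Delta_{j-1})$ is spanned by the faces in $[R(F_j),F_j]$. If $R(F_j)\ne F_j$, it is a shifted copy of the augmented chain complex of the nonempty simplex on $F_j\setminus R(F_j)$, hence acyclic, and the homology does not change. If $R(F_j)=F_j$, it is $\mathbb F_2$ in degree $d$. Then the groups in degrees below $d$ stay $0$, and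
$$0\to H_d(\Delta_{j-1})\to H_d(\Delta_j)\to\mathbb F_2\to H_{d-1}(\Delta_{j-1})=0$$
is exact. Induct on $j$. $\square$

**Lemma 6.** Let $\dim\Delta\le d$ and $\emptyset\ne\sigma\in\Delta$. There is an exact sequence
$$H_d(\Delta)\xrightarrow{\ \varphi\ }H_{d-|\sigma|}(\operatorname{lk}_\Delta\sigma)\to H_{d-1}(\Delta\setminus\sigma),\qquad\varphi(z)=\sum_{F\in z,\ F\supseteq\sigma}F\setminus\sigma.\tag{3}$$

*Proof.* This is part of the long exact sequence of the pair $(\Delta,\Delta\setminus\sigma)$. The quotient chain complex is spanned by the faces containing $\sigma$; in its boundary the terms that drop a vertex of $\sigma$ vanish. So $\tau\mapsto\tau\setminus\sigma$ identifies it with the augmented chain complex of $\operatorname{lk}\sigma$, shifted by $|\sigma|$. $\square$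

Here is how to use these lemmas. Let $\Delta$ be pure of dimension $d$, and suppose a $(d-2)$-decomposition begins with $\sigma$. Then $\Delta\setminus\sigma$ is pure of dimension $d$ (Lemma 3) and shellable (Lemma 4), so $H_{d-1}(\Delta\setminus\sigma)=0$ (Lemma 5), and $\varphi$ must be onto. If $H_d(\Delta)=0$ and the link of $\sigma$ has nonzero homology in its top dimension $d-|\sigma|$, this is impossible.

The first plan is thus to look for a shellable $\Delta$ with $H_d(\Delta)=0$ such that *every* nonempty face has a link with nonzero top homology. No such complex exists. If $\Delta$ is pure shellable of dimension $d$ with $H_d(\Delta)=0$, the last facet $F$ of a shelling has $R(F)\ne F$ by Lemma 5. For $v\in F\setminus R(F)$ the ridge $F\setminus v$ contains $R(F)$, so it lies in no facet but $F$. Its link is a single point, and $H_0=0$. Some ridge always fails. But a ridge has $d$ elements, one more than a face shed in a $(d-2)$-decomposition can have. So exceptions of size exactly $d$ are affordable. Two of them will do.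

**Definition (property (P)).** Let $\Delta$ be pure of dimension $d\ge2$ and let $e_1,e_2$ be faces with $|e_1|=|e_2|=d$. We say that $\Delta$ satisfies (P), with respect to $e_1,e_2$, if
$$H_{d-|\sigma|}(\operatorname{lk}_\Delta\sigma)\ne0\quad\text{for every nonempty face }\sigma\notin\{e_1,e_2\}.\tag{4}$$

A complex with (P) is not a simplex: in a $d$-simplex the link of a vertex is a simplex on $d\geq 2$ vertices and is acyclic, whereas a vertex is different from $e_1,e_2$ because $d\ge2$.

**Lemma 7.** Let $\Delta$ be pure of dimension $d\ge2$ with $H_d(\Delta)=0$ and (P). Then $\Delta$ is not $(d-2)$-decomposable.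

*Proof.* $\Delta$ is not a simplex. Suppose $\sigma$ is a shedding face, $|\sigma|\le d-1$, with $\Delta\setminus\sigma$ $(d-2)$-decomposable. By Lemma 3, $\Delta\setminus\sigma$ is pure of dimension $d$; by Lemma 4 it is shellable; by Lemma 5, $H_{d-1}(\Delta\setminus\sigma)=0$. But $\sigma\ne e_i$ as $|e_i|=d$, so $H_{d-|\sigma|}(\operatorname{lk}\sigma)\ne0$, while $H_d(\Delta)=0$. This contradicts exactness of (3). $\square$

To prove (P) we shall exhibit chains.

**Lemma 8.** Let $\Delta$ be pure of dimension $d$, $T$ a $d$-chain of $\Delta$, and $\sigma$ a nonempty face contained in some facet of $T$ but in no face of $\partial T$. Then $H_{d-|\sigma|}(\operatorname{lk}_\Delta\sigma)\ne0$.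

*Proof.* The chain $c=\sum_{F\in T,F\supseteq\sigma}F\setminus\sigma$ is nonzero and of the top dimension $d-|\sigma|$ of the link. The coefficient of $\gamma$ in $\partial c$ is the coefficient of $\gamma\cup\sigma$ in $\partial T$, which is $0$. $\square$

For instance, if $[M]$ is the sum of all facets of a triangulated $d$-sphere $M$, then $\partial[M]=0$, and Lemma 8 applies to every nonempty face.

## 5. Stellar subdivision preserves shellability and property (P)

We shall need to change circuit sizes without losing what we have. The tool is stellar subdivision.

**Definition (stellar subdivision).** For $\rho\in\Delta$ with $|\rho|\ge1$ and a new vertex $a$, let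
$$\Delta_\rho=\{\tau\in\Delta:\rho\not\subseteq\tau\}\cup\{a\cup\tau:\tau\cup\rho\in\Delta,\ \rho\not\subseteq\tau\}.\tag{5}$$

Placing $a$ at the barycenter of $\rho$ gives the textbook fact that $\Delta_\rho$ and $\Delta$ have homeomorphic realizations; in particular they have the same homology. For $|\rho|=1$ a vertex is renamed. As an example, let $\Delta$ be the simplex on $\{1,2,3\}$ and $\rho=12$: then $\Delta_\rho$ has facets $a13$ and $a23$.

The facets of $\Delta_\rho$ are the facets $F\not\supseteq\rho$ of $\Delta$ and the sets $a\cup(F\setminus v)$ with $F\supseteq\rho$ a facet of $\Delta$ and $v\in\rho$. Indeed, if $\tau\cup\rho\in\Delta$ and $\rho\not\subseteq\tau$, then $\tau\cup\rho$ lies in a facet $F$ and $\tau$ misses some $v\in\rho$, so $a\cup\tau\subseteq a\cup(F\setminus v)$. A face $\tau\not\supseteq\rho$ lies in a facet $F$, and if $F\supseteq\rho$ then $\tau\subseteq F\setminus v$ for some $v\in\rho$. None of the listed sets contains another. This is clear for two sets of the same kind, since $a\cup(F\setminus v)\subseteq a\cup(F'\setminus v')$ forces first $v'=v$ (otherwise the left side contains $v'\in\rho$), then $F\subseteq F'$. If $F\not\supseteq\rho$ lay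 in $a\cup(F'\setminus v)$, it would lie in $F'$, so $F=F'\supseteq\rho$, a contradiction. So if $\Delta$ is pure of dimension $d$, then so is $\Delta_\rho$.

**Lemma 9.** If $\Delta$ is shellable, so is $\Delta_\rho$.

*Proof.* Let $F_1,\dots,F_n$ be a shelling. Replace each $F_j\supseteq\rho$ by the block of facets $F_j^v=a\cup(F_j\setminus v)$, $v\in\rho$, with the elements $v\in\rho\cap R(F_j)$ listed first. Let $\Delta^{<j}$ be generated by the $F_i$ with $i<j$. By the description of facets above, the facets placed before the $j$-th block generate $(\Delta^{<j})_\rho$, read as $\Delta^{<j}$ if $\rho\notin\Delta^{<j}$.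

If $\rho\not\subseteq F_j$, a face of $F_j$ contains neither $a$ nor $\rho$, so it lies in $(\Delta^{<j})_\rho$ iff it lies in $\Delta^{<j}$. Hence $R(F_j)$ is unchanged. If $\rho\subseteq F_j$, we claim that (2) holds with
$$R(F_j^v)=(R(F_j)\setminus\rho)\cup\{u\in\rho:u\text{ listed before }v\}\cup\big(\{a\}\text{ if }v\in R(F_j)\big).\tag{6}$$

First let $\gamma\subseteq F_j^v$ miss an element of this set; we show that $\gamma$ is old.

- If $\gamma$ misses $x\in R(F_j)\setminus\rho$: the set $F_j\setminus x$ lies in $\Delta^{<j}$ and contains $\rho$, so $\gamma\subseteq a\cup(F_j\setminus\{x,v\})\in(\Delta^{<j})_\rho$.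
- If $\gamma$ misses $u\in\rho$ listed before $v$: then $\gamma\subseteq F_j^u$.
- If $\gamma$ misses $a$ and $v\in R(F_j)$: then $\gamma\subseteq F_j\setminus v\in\Delta^{<j}$, and $F_j\setminus v\not\supseteq\rho$, so $\gamma\in(\Delta^{<j})_\rho$.

Conversely, let $\gamma\subseteq F_j^v$ contain the set in (6). For $u$ listed before $v$, $\gamma$ contains $u\notin F_j^u$, so $\gamma\not\subseteq F_j^u$. Suppose $\gamma\in(\Delta^{<j})_\rho$. If $a\in\gamma$, then $(\gamma\setminus a)\cup\rho\in\Delta^{<j}$ is a subset of $F_j$ containing $R(F_j)$, contradicting (2) for $F_j$. If $a\notin\gamma$, then $v\notin R(F_j)$, so all of $\rho\cap R(F_j)$ is listed before $v$. Hence $\gamma\supseteq R(F_j)$, and $\gamma\subseteq F_j$ lies in $\Delta^{<j}$, again a contradiction. $\square$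

**Lemma 10.** Let $\Delta$ satisfy (P) with respect to $e_1,e_2$, and let $\rho\in\Delta$ with $|\rho|\ge2$, $\rho\not\subseteq e_1$ and $\rho\not\subseteq e_2$. Then $\Delta_\rho$ satisfies (P) with the same $e_1,e_2$.

*Proof.* We have $e_i\in\Delta_\rho$, and $\Delta_\rho$ is pure of dimension $d$. Let $\tau\in\Delta_\rho$ be nonempty, $\tau\ne e_1,e_2$. There are three cases.

Let $a\in\tau$. Write $\tau=a\cup\mu\cup\nu$ with $\mu=\tau\cap\rho\subsetneq\rho$ and $\nu=\tau\setminus(\rho\cup a)$. By (5), $\operatorname{lk}_{\Delta_\rho}a=\partial\rho*\operatorname{lk}_\Delta\rho$, where $*$ is the join, and therefore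
$$\operatorname{lk}_{\Delta_\rho}\tau=\partial(\rho\setminus\mu)*\operatorname{lk}_\Delta(\rho\cup\nu).$$
The first factor is a sphere of dimension $|\rho\setminus\mu|-2$. As $\rho\not\subseteq e_i$, we have $\rho\cup\nu\ne e_i$, so by (P) the second factor has a nonzero cycle in dimension $d-|\rho|-|\nu|$. The join of nonzero cycles is a nonzero cycle, of dimension
$$(|\rho|-|\mu|-2)+(d-|\rho|-|\nu|)+1=d-(1+|\mu|+|\nu|)=d-|\tau|.$$
This is the dimension of the link, so the cycle is a nonzero homology class.

Let $a\notin\tau$ and $\tau\cup\rho\notin\Delta$. No face of $\Delta_\rho$ contains $a\cup\tau$, and no face of $\Delta$ containing $\tau$ contains $\rho$. So the link of $\tau$ is unchanged.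

Let $a\notin\tau$ and $\tau\cup\rho\in\Delta$. Then $\rho\setminus\tau\ne\emptyset$ since $\rho\not\subseteq\tau$. For $\kappa$ disjoint from $\tau$ and not containing $a$, we have $\rho\not\subseteq\kappa\cup\tau$ iff $\rho\setminus\tau\not\subseteq\kappa$, and $\kappa\cup\tau\cup\rho\in\Delta$ iff $\kappa\cup(\rho\setminus\tau)\in\operatorname{lk}_\Delta\tau$. Comparing with (5), $\operatorname{lk}_{\Delta_\rho}\tau=(\operatorname{lk}_\Delta\tau)_{\rho\setminus\tau}$, which has the same homology as $\operatorname{lk}_\Delta\tau$. $\square$

## 6. Two punctured spheres with collars

We now build a complex $D$ with $H_d(D)=0$ and (P). A triangulated sphere $M$ has all links right, but $H_d(M)\ne0$. Removing a facet $F$ kills $H_d$. It also breaks (P) at *every* nonempty $\sigma\subsetneq F$: the link of $\sigma$ becomes a sphere with one facet removed, which carries no nonzero top-dimensional cycle. To repair this we glue a collar along $\partial F$ whose other end is the boundary of a missing simplex $pxy$. We arrange that all ridges of $pxy$ except one, called $e=py$, are already present in the punctured sphere. If $e$ were also present, the last facet of the collar would be a homology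 facet. As it is not, the last facet has $R=e$, and $e$ is the affordable exception.

One sphere is not enough. The nonempty faces $\sigma\subseteq p$ lie both in $\partial F$ and in $\partial[pxy]$, and Lemma 8 says nothing about them from the two chains available. So we use two spheres that share a codimension-$2$ sphere $S$ containing $p_1$ and $p_2$, with $p_1,p_2$ disjoint; each sphere takes care of the faces of the other's $p$.

**The ingredients.** Fix $d\ge2$. Let $S$ be the boundary complex of the $(d-1)$-dimensional cross-polytope, with antipodal pairs $\{u_k,w_k\}$, $1\le k\le d-1$. It is a $(d-2)$-sphere (two points if $d=2$) whose facets choose one vertex of each pair. Put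
$$p_1=\{u_1,\dots,u_{d-1}\},\qquad p_2=\{w_1,\dots,w_{d-1}\},$$
two disjoint nonempty facets. Let $\Gamma$ be the graph consisting of two $5$-cycles $Z_i=(o,a_i,b_i,c_i,y_i)$, $i=1,2$, in cyclic order, sharing exactly the vertex $o$. The join $S*\Gamma$ has dimension $d$, and $F_i=p_i\cup a_ib_i$ is one of its facets. Let $B_0$ be $S*\Gamma$ with the two faces $F_1,F_2$ removed. Each ridge of $F_i$ lies in a facet of $S*\Gamma$ that is kept: replace $v\in p_i$ by its antipode, or use $p_ib_ic_i$ and $p_ia_io$. So the facets of $B_0$ are the facets of $S*\Gamma$ other than $F_1,F_2$.

Put $e_i=p_i\cup y_i$. Then $|e_i|=d$, $e_i\in B_0$, and $\operatorname{lk}_{B_0}e_i=\{\emptyset,c_i,o\}$, two isolated points. Let $B$ be obtained from $B_0$ by stellar subdivision at $e_1$ and at $e_2$, with new vertices $x_1,x_2$. No facet contains both $e_1$ and $e_2$, so the order is immaterial.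

**Step 1: $B$ is shellable and $H_d(B)=0$.** We shell $B_0$ so that the only possible homology facets are the two that were removed.

For $i\in\{1,2\}$, order the facets $s$ of $S$ by a linear extension of inclusion of $s\cap p_i$. This is a shelling of $S$ with $R_S(s)=s\cap p_i$. Indeed, if $\gamma\subseteq s$ misses $v\in s\cap p_i$, replacing $v$ by its antipode gives an earlier facet containing $\gamma$. If $s\cap p_i\subseteq\gamma\subseteq s'\ne s$, then $s'\cap p_i\supsetneq s\cap p_i$, as a facet of $S$ is determined by its intersection with $p_i$; so $s'$ is later. In this order $p_i$ is last.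

Order the edges of $\Gamma$ as follows: first the edges of the spanning tree $\Gamma\setminus\{a_1b_1,a_2b_2\}$, each new edge attached at one old vertex, so that $|R_\Gamma|\le1$; then $a_1b_1$ and $a_2b_2$, with $R_\Gamma(a_ib_i)=\{a_i,b_i\}$.

Now order the facets $s\cup f$ of $S*\Gamma$ first by the edge $f$, then by $s$. For $f=a_ib_i$ use the order of $S$ belonging to $p_i$ and omit the facet $p_i\cup a_ib_i=F_i$, the last of its block. For tree edges use either order of $S$. Consider a face $\gamma_S\cup\gamma_\Gamma$ of $s\cup f$. It is old iff $\gamma_\Gamma$ lies in an earlier edge or $\gamma_S$ lies in an earlier facet of $S$. Without the omissions this is immediate, and the omissions do not affect it. An omitted facet would come last in its own block, so it is not needed there. If $\gamma_\Gamma$ lies in an edge earlier than $f$, then $|\gamma_\Gamma|\le1$, and $\gamma_\Gamma$ lies in a tree edge $f'$ earlier than $f$: if $f$ is a tree edge, all earlier edges are tree edges, and if $f=a_ib_i$, all tree edges are earlier and they cover all vertices. So the face lies in the facet $s\cup f'$, which is not omitted.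

Hence this is a shelling of $B_0$ with $R(s\cup f)=R_S(s)\cup R_\Gamma(f)$. Equality $R(s\cup f)=s\cup f$ would require $f=a_ib_i$ for some $i$, and then $s=p_i$; that facet is omitted. There are no homology facets, so $H_d(B_0)=0$ by Lemma 5. By Lemma 9, $B$ is shellable, and $H_d(B)=H_d(B_0)=0$.

**Step 2: which small sets are faces of $B$.** This is what the collars will be attached to. We drop the index $i$.

- (F1) The pairs $ax$, $bx$, $by$ are not edges of $B$: the neighbors of $x$ are $e\cup\{c,o\}$, and $b$ is not adjacent to $y$ in $\Gamma$.
- (F2) The sets $pa$, $pb$ and $(p\setminus v)ab$ for $v\in p$ are faces of $B$: they lie in $pao$, in $pbc$ and in $(p\setminus v)\bar v\,ab$, where $\bar v$ is the antipode of $v$. And $F=pab\notin B$.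
- (F3) The sets $px$ and $(p\setminus v)xy$ for $v\in p$ are faces of $B$: they are $x\cup(e\setminus y)$ and $x\cup(e\setminus v)$. And $e=py\notin B$, as it has been subdivided.

**The collars.** Write $p=\{v_1,\dots,v_{d-1}\}$. Let $C$ (that is, $C_i$) be the complex with facets
$$A=pax,\qquad A_k=(p\setminus v_k)abx,\qquad G_k=(p\setminus v_k)bxy\quad(1\le k\le d-1),\qquad H=pby.$$
All have $d+1$ elements, and by (F1) none lies in $B$. Put $D=B\cup C_1\cup C_2$. The vertex sets of $C_1$ and $C_2$ are disjoint, and no new vertices are used.

The collar comes from two $(d+1)$-simplices glued along $pbx$: over $\mathbb F_2$,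
$$\partial[pabx]=\sum_kA_k+[pab]+[pbx]+[pax],\qquad\partial[pbxy]=\sum_kG_k+[pbx]+[pxy]+[pby].$$
Adding these, $\partial[pabx]+\partial[pbxy]=[C]+[pab]+[pxy]$, where $[C]$ is the sum of the facets of $C$. Taking boundaries,
$$\partial[C]=\partial[pab]+\partial[pxy].\tag{7}$$
For $d=2$, with $p=\{u\}$, the collar is the four triangles $uax,\ abx,\ bxy,\ uby$. The edges that occur once are $ua,ub,ab$ and $ux,uy,xy$, as (7) says.

**Step 3: $D$ is pure and shellable, and $H_d(D)=0$.** After a shelling of $B$ we add, for $i=1$ and then for $i=2$, the facets $A,A_1,\dots,A_{d-1},G_1,\dots,G_{d-1},H$. As $C_1$ and $C_2$ share no vertex, only $B$ and the same collar matter when deciding which nonempty faces are old.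

- $A=pax$: a face not containing $ax$ lies in $pa$ or $px$, which are in $B$. Faces containing $ax$ are new by (F1). So $R(A)=ax\ne A$, as $p\ne\emptyset$.
- $A_k=(p\setminus v_k)abx$: a face not containing $bx$ lies in $(p\setminus v_k)ab\in B$ or in $(p\setminus v_k)ax\subseteq A$. A face containing $bx$ is not in $B$ and not in $A$, and it lies in $A_l$ with $l<k$ iff it misses $v_l$. So $R(A_k)=bx\cup\{v_l:l<k\}$, which does not contain $a$.
- $G_k=(p\setminus v_k)bxy$: a face not containing $by$ lies in $(p\setminus v_k)bx\subseteq A_k$ or in $(p\setminus v_k)xy\in B$. A face containing $by$ is not in $B$, in $A$ or in any $A_l$, and it lies in $G_l$ with $l<k$ iff it misses $v_l$. So $R(G_k)=by\cup\{v_l:l<k\}$, which does not contain $x$.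
- $H=pby$: a face not containing $e=py$ lies in $pb\in B$ or in some $(p\setminus v_k)by\subseteq G_k$. Faces containing $e$ are new, since $e\notin B$ and $e$ lies in none of $A,A_k,G_k$. So $R(H)=e\ne H$.

No homology facet has been added, and $B$ has none because $H_d(B)=0$. By Lemma 5, $H_d(D)=0$.

We also record: *a face of $C$ that is not in $B$ and is different from $e$ contains $a$ or $b$.* Indeed, a face of $C$ containing neither lies in $px$, in some $(p\setminus v)xy$ or in $py$. The first two are in $B$, and so are the proper subsets of $py$. Call this statement (F4).

**Step 4: $D$ satisfies (P).** We produce, for each nonempty $\sigma\ne e_1,e_2$, a chain to which Lemma 8 applies.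

Let $M_j$ be the stellar subdivision of $S*Z_j$ at $e_j$ with new vertex $x_j$. It is a triangulated $d$-sphere, so each ridge lies in exactly two facets and $[M_j]$ is a cycle. Each edge of $\Gamma$ is in exactly one $Z_j$, and $e_i\notin S*Z_j$ for $i\ne j$. So the facets of $B$ are precisely the facets of $M_1$ and of $M_2$ other than $F_1,F_2$. Put $T_j=[M_j]+F_j+[C_j]$. By (7),
$$\partial T_j=0+\partial[F_j]+\partial[F_j]+\partial[p_jx_jy_j]=\partial[p_jx_jy_j].$$
The facets of $C_j$ are not in $B$ and differ from $F_j$, so $T_j$ is the chain of all facets of $M_j$ other than $F_j$ and all facets of $C_j$; all of these are facets of $D$. Let $\emptyset\ne\sigma\in D$ with $\sigma\ne e_1,e_2$.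

*Case 1: $\sigma\in M_j$ and $\sigma\not\subseteq F_j$ for some $j$.* Apply Lemma 8 to the chain $[M_j]+F_j$. The face $\sigma$ lies in a facet of $M_j$, which is not $F_j$. The boundary of the chain is $\partial[F_j]$, and none of its faces contains $\sigma$.

*Case 2: $\sigma\in B$ and Case 1 does not apply.* Then $\sigma\in M_j$ for some $j$ and $\sigma\subsetneq F_j$ (recall $F_j\notin B$). Suppose $\sigma\subseteq p_j$, and let $i\ne j$. Then $\sigma\in S$, and as $y_i\notin\sigma$ we get $\sigma\in M_i$. Also $\sigma\not\subseteq F_i$, because $\sigma\ne\emptyset$ and $p_j\cap F_i=\emptyset$. That is Case 1, a contradiction. So $\sigma$ contains $a_j$ or $b_j$, and lies in no face of $\partial T_j=\partial[p_jx_jy_j]$. Since $\sigma$ lies in a ridge of $F_j$, it lies in a facet of $M_j$ other than $F_j$, which belongs to $T_j$. Apply Lemma 8 to $T_j$.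

*Case 3: $\sigma\notin B$.* Then $\sigma\in C_j$ for some $j$, and by (F4) it contains $a_j$ or $b_j$. It lies in a facet of $C_j$, which belongs to $T_j$, and in no face of $\partial T_j$. Apply Lemma 8 to $T_j$. $\square$

By Lemma 7, $D$ is a pure shellable $d$-complex that is not $(d-2)$-decomposable. It remains to control the circuits.

## 7. Flag subdivision away from the two exceptional ridges: $2\le m\le d+1$

The usual way to make a complex flag is full barycentric subdivision, that is, stellar subdivision at all faces of dimension at least $1$. Here it goes wrong at $e_i$. In $D$ the only face properly containing $e_i$ is $H_i$, since $e_i\notin B$. So in the barycentric subdivision the link of the vertex $a_{e_i}$ is the join of the subdivided $\partial e_i$ with the single point $a_{H_i}$. It is a cone, hence acyclic, and (P) now fails at a *vertex*, which Lemma 7 cannot tolerate. So we subdivide everything except the faces of $e_1$ and $e_2$.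

**Step 1: the complex $X$.** Let $K_0\subseteq D$ be the subcomplex consisting of $2^{e_1}$, $2^{e_2}$ and all vertices. Perform stellar subdivisions at all faces $\rho\in D\setminus K_0$ in order of decreasing dimension, with new vertices $a_\rho$, and call the result $X$. The purpose of this step is to show
$$X=\{\kappa\cup\{a_{\rho_1},\dots,a_{\rho_r}\}:\kappa\in K_0,\ \rho_1\subsetneq\dots\subsetneq\rho_r,\ \rho_i\in D\setminus K_0,\ \kappa\subseteq\rho_1\text{ if }r\ge1\}.\tag{8}$$

Let $U$ be the set of faces already subdivided; it is upward closed in $D$, because $K_0$ is a subcomplex and we go down in dimension. We claim that the current complex is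
$$D_U=\{\kappa\cup\{a_\rho:\rho\in c\}:\kappa\in D\setminus U,\ c\text{ a chain in }U,\ \kappa\subseteq\min c\text{ if }c\ne\emptyset\}.$$
For $U=\emptyset$ this is $D$. Let $\rho$ be the next face. All proper superfaces of $\rho$ are in $U$, and no subface is. A face of $D_U$ contains $\rho$ iff its $\kappa$ contains $\rho$, and since $\kappa\notin U$ this means $\kappa=\rho$. These faces are removed, and the faces left are exactly the faces of $D_{U\cup\{\rho\}}$ whose chain does not contain $\rho$. The faces added are $a_\rho\cup\kappa\cup\{a_{\rho'}:\rho'\in c\}$ with $\kappa\cup\rho\in D\setminus U$, that is $\kappa\subseteq\rho$, with $\kappa\ne\rho$, and with $c$ a chain in $U$ all of whose members contain $\rho$, necessarily properly. Such a $\kappa$ is automatically outside $U$. Since no member of $U$ lies below $\rho$, these are exactly the faces of $D_{U\cup\{\rho\}}$ whose chain contains $\rho$. So the result is $D_{U\cup\{\rho\}}$. At the end $U=D\setminus K_0$, which gives (8).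

**Step 2: $X$ is flag.** By (8), two vertices of $K_0$ are adjacent in $X$ iff they lie in a common $e_i$; a vertex $v$ of $K_0$ is adjacent to $a_\rho$ iff $v\in\rho$; and $a_\rho,a_{\rho'}$ are adjacent iff $\rho,\rho'$ are comparable. Since $e_1\cap e_2=\emptyset$, a set of pairwise adjacent vertices of $K_0$ is a single vertex or lies in one $e_i$, so it is a face of $K_0$. Hence every clique has the form in (8) and is a face.

**Step 3: $X$ keeps the obstruction.** For each subdivided $\rho$ we have $|\rho|\ge2$ and $\rho\not\subseteq e_1,e_2$, because $\rho\notin K_0$. Lemmas 9 and 10 apply at each step. So $X$ is pure of dimension $d$ and shellable, satisfies (P), and $H_d(X)=H_d(D)=0$.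

**Step 4: adjust the circuit size.** Put $X_2=X$. For $3\le m\le d+1$, note that every facet of $X$ contains some $a_\rho$: in (8) we have $|\kappa|\le d$, while facets have $d+1$ elements. Choose a face $\theta\in X$ with $|\theta|=m$ containing some $a_\rho$; then $\theta\not\subseteq e_1,e_2$. Let $X_m=X_\theta$, with new vertex $a$. By Lemmas 9 and 10, $X_m$ is pure of dimension $d$ and shellable, $H_d(X_m)=0$, and (P) holds.

**Step 5: the maximum circuit cardinality of $X_m$ is $m$.** A complex with (P) is not a simplex, so $X_2$ has a circuit; being flag, it has maximum circuit cardinality $2$. Let $m\ge3$. The set $\theta$ is not a face of $X_m$, but its proper subsets are, so $\theta$ is a circuit of size $m$. Let $N$ be any circuit of $X_m$ with $|N|\ge3$; all its pairs are edges of $X_m$.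

If $a\notin N$, the pairs are edges of $X$, so $N$ is a clique of $X$ and $N\in X$. Since $N\notin X_m$, (5) gives $\theta\subseteq N$, and $N=\theta$ by minimality.

If $a\in N$, every other vertex $u$ of $N$ is adjacent to $a$, so $\{u\}\cup\theta\in X$ by (5). Hence $(N\setminus a)\cup\theta$ is a clique of $X$, so a face of $X$. As $N=a\cup(N\setminus a)\notin X_m$, (5) forces $\theta\subseteq N\setminus a$. Then $N$ properly contains the non-face $\theta$, contradicting minimality.

So the maximum circuit cardinality of $X_m$ is $m$. By Lemma 7, $X_m$ is not $(d-2)$-decomposable. This proves Theorem 2 for $2\le m\le d+1$.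

## 8. A hollow simplex attached to a facet: $m=d+2$

A circuit of size $d+2$ is the vertex set of a hollow $(d+1)$-simplex. Its boundary is a $d$-cycle, so $H_d\ne0$ and Lemma 7 no longer applies. We shall see that one extra cycle is not enough to make $\varphi$ in (3) onto.

Let $d\ge2$, let $X$ be the flag complex of Section 7, $G=\{v_0,\dots,v_d\}$ a facet of $X$ and $g$ a new vertex. Put $Y=X\cup(g*\partial G)$.

**Step 1: $Y$ is pure and shellable.** After a shelling of $X$ add $g\cup(G\setminus v_i)$ for $i=0,\dots,d$. Faces without $g$ lie in $G\in X$. Faces with $g$ are old iff they miss some $v_l$ with $l<i$. So $R=\{g\}\cup\{v_l:l<i\}$.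

**Step 2: the maximum circuit cardinality of $Y$ is $d+2$.** The set $g\cup G$ is not a face, as it has $d+2$ elements. Its proper subsets lie in $G$ or in some $g\cup(G\setminus v)$, so it is a circuit. Let $N$ be a circuit with $|N|\ge3$; its pairs are edges. If $g\notin N$, then $N$ is a clique of the flag complex $X$, hence a face, a contradiction. If $g\in N$, the other vertices are adjacent to $g$, so $N\subseteq g\cup G$; as all proper subsets of $g\cup G$ are faces, $N=g\cup G$.

**Step 3: the induction statement.** Shedding a face that contains $g$ may remove some of the added facets, so we treat all intermediate complexes together. For $J\subseteq G$ let $W_J$ be $X$ together with all faces of $g\cup(G\setminus v)$, $v\in J$. It is pure of dimension $d$; $W_\emptyset=X$ and $W_G=Y$. We show by induction on $|J|$ that no $W_J$ is $(d-2)$-decomposable.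

Write $W=W_J$. It has more than one facet, so it is not a simplex. Suppose $\sigma$ is a shedding face of $W$, $|\sigma|\le d-1$, with $W\setminus\sigma$ $(d-2)$-decomposable. By Lemma 3 the facets of $W\setminus\sigma$ are facets of $W$, so $W\setminus\sigma$ is pure of dimension $d$. By Lemma 4 it is shellable, and by Lemma 5, $H_{d-1}(W\setminus\sigma)=0$.

**Step 4: the case $g\in\sigma$.** Here $J\ne\emptyset$. The complex $W\setminus\sigma$ contains $X$, and its facets are facets of $W$, so it equals $W_{J'}$ with $J'=\{v\in J:\sigma\not\subseteq g\cup(G\setminus v)\}$. Since $\sigma$ lies in some $g\cup(G\setminus v)$ with $v\in J$, $J'\subsetneq J$. By induction $W_{J'}$ is not $(d-2)$-decomposable, a contradiction.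

**Step 5: the group $H_d(W)$.** We need it for the case $g\notin\sigma$. Let $z$ be a $d$-cycle of $W$. For $u\ne v$ in $G$ the set $g\cup(G\setminus\{u,v\})$ lies in at most the facets $g\cup(G\setminus u)$ and $g\cup(G\setminus v)$. As $\partial z=0$, the coefficients in $z$ of all $g\cup(G\setminus v)$, $v\in G$, agree, where the coefficient is taken as $0$ for $v\notin J$. If they are $0$, $z$ is a $d$-cycle of $X$, so $z=0$. If they are $1$, then $J=G$, and $z+\partial[g\cup G]$ is a $d$-cycle of $X$, so $z=\partial[g\cup G]$. Hence $H_d(W)=0$ for $J\ne G$, and $H_d(W)$ is spanned by $\partial[g\cup G]$ for $J=G$.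

**Step 6: the case $g\notin\sigma$.** Then $\sigma\in X$. Since $H_{d-1}(W\setminus\sigma)=0$, Lemma 6 says that $\varphi:H_d(W)\to H_{d-|\sigma|}(\operatorname{lk}_W\sigma)$ is onto. Put $L=H_{d-|\sigma|}(\operatorname{lk}_X\sigma)$. It is nonzero by (P), since $|\sigma|\le d-1$ excludes $\sigma=e_i$. It is a subspace of $H_{d-|\sigma|}(\operatorname{lk}_W\sigma)$, as both are spaces of top-dimensional cycles. We contradict surjectivity in each of three situations.

- $J\ne G$: then $H_d(W)=0$, so $\varphi$ is not onto.
- $J=G$ and $\sigma\not\subseteq G$: no facet in $\partial[g\cup G]$ contains $\sigma$, because $g\notin\sigma$. So $\varphi=0$ is not onto.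
- $J=G$ and $\sigma\subseteq G$: the facets of $\partial[g\cup G]$ containing $\sigma$ are those obtained by dropping a vertex outside $\sigma$, so $\varphi(\partial[g\cup G])=\partial[(g\cup G)\setminus\sigma]$. This involves $g$, since $\sigma\ne G$, and hence lies outside $L\ne0$. So $\dim H_{d-|\sigma|}(\operatorname{lk}_W\sigma)\ge2>1=\dim H_d(W)$, and $\varphi$ is not onto.

This completes the induction. In particular $Y=W_G$ is not $(d-2)$-decomposable, and Theorem 2 is proved. With Section 2, the smallest $k$ is $\max\{0,d-1\}$ for every $m$ with $2\le m\le d+2$. $\square$

## 9. A sharp bound from the $h$-vector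

The following supplement is not needed for the answer. It says what Theorem 4 gives for pure complexes. For a pure $d$-complex with $f_{i-1}$ faces of size $i$, the $h$-vector is defined by $\sum_if_{i-1}(x-1)^{d+1-i}=\sum_ih_ix^{d+1-i}$. For a shelling, the faces are partitioned into the intervals $[R(F),F]$, and such an interval contributes $\sum_{R(F)\subseteq\tau\subseteq F}(x-1)^{d+1-|\tau|}=x^{d+1-|R(F)|}$. So $h_i$ is the number of facets with $|R(F)|=i$. For the path $12,23$ this gives $R=\emptyset,\{3\}$ and $h=(1,1,0)$.

**Theorem 3.** (i) Let $\Delta$ be a pure shellable $d$-complex with $h$-vector $(h_0,\dots,h_{d+1})$ and $t=\max\{i\le d:h_i\ne0\}$. Then $\Delta$ is $\max(t-1,0)$-decomposable.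

(ii) This is sharp: for all $2\le t\le d$ and $2\le m\le t+1$ there is a pure shellable contractible $d$-complex with maximum circuit cardinality $m$, with $h_i=0$ for $i>t$, that is not $(t-2)$-decomposable.

(iii) The answer $\max\{0,d-1\}$ is unchanged if only pure complexes are considered.

*Proof of (i).* In the pure case $R(F)=F$ iff $|R(F)|=d+1$. So $t$ is the number $t$ of Theorem 4.

*Proof of (iii).* All examples used for the lower bound are pure: those of Sections 7 and 8, and the three complexes in the proof of the Corollary.

*Proof of (ii).* Let $X'$ be the $t$-dimensional complex $X_m$ of Section 7, built with $t$ in place of $d$, and let $\Delta=X'*2^W$ with $W$ a set of $d-t$ new vertices.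

**Step 1: the stated properties except the last.** The minimal non-faces of $\Delta$ are those of $X'$. Adding $W$ to all facets of a shelling of $X'$ gives a shelling of $\Delta$ with the same sets $R$, because $\gamma\cup\omega$ with $\omega\subseteq W$ lies in $F_i\cup W$ iff $\gamma\subseteq F_i$. So $\Delta$ is pure and shellable of dimension $d$, has maximum circuit cardinality $m$, and $h_i(\Delta)=h_i(X')$ for $i\le t+1$, with $h_i(\Delta)=0$ for $i>t+1$. By Lemma 5, $h_{t+1}(X')$, the number of homology facets, is $\dim H_t(X')=0$. So $h_i(\Delta)=0$ for $i>t$, and the shelling of $\Delta$ has no homology facets. Removing the facets in reverse order, down to the first, removes intervals $[R,F]$ with $\emptyset\ne R\subsetneq F$. These are collapses, so $\Delta$ is contractible.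

**Step 2: no shedding face of size at most $t-1$ starts a $(t-2)$-decomposition.** $\Delta$ is not a simplex. Suppose $\sigma$ is a shedding face, $|\sigma|\le t-1$, with $\Delta\setminus\sigma$ $(t-2)$-decomposable.

First, $\sigma\cap W=\emptyset$. If $w\in\sigma\cap W$, take a facet $\tau=F\cup W\supseteq\sigma$. Exchange gives $u\notin\tau$ with $(\tau\cup u)\setminus w\in\Delta$. Then $u\in V(X')\setminus F$ and $F\cup u\in X'$, contradicting that $F$ is a facet of $X'$.

So $\sigma\in X'$ and $\Delta\setminus\sigma=(X'\setminus\sigma)*2^W$. By Lemma 3 this is pure of dimension $d$, so $X'\setminus\sigma$ is pure of dimension $t$. By Lemma 4, $\Delta\setminus\sigma$ has a shelling $F_1\cup W,\dots,F_n\cup W$. Here $R(F_j\cup W)\cap W=\emptyset$: if $w$ were in it, $(F_j\cup W)\setminus w$ would lie in an earlier facet $F_i\cup W$, forcing $F_j\subseteq F_i$. A face $\gamma\subseteq F_j$ lies in $F_i$ iff it lies in $F_i\cup W$. So $F_1,\dots,F_n$ is a shelling of $X'\setminus\sigma$ with the same sets $R$, and $H_{t-1}(X'\setminus\sigma)=0$ by Lemma 5. But $H_t(X')=0$, and $H_{t-|\sigma|}(\operatorname{lk}_{X'}\sigma)\ne0$ by (P), since $|\sigma|\le t-1$. This contradicts Lemma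 6. $\square$
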